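\title{Convex divisible domains in Grassmannians are symmetric}

\begin{abstract}
Let $\mathbb K$ be $\mathbb R$, $\mathbb C$ or the quaternions $\mathbb H$, and let $p,q\ge 2$. We prove that every convex divisible domain in the Grassmannian $\mathrm{Gr}_p(\mathbb K^{p+q})$ is projectively equivalent to the unit ball of the operator norm on $q\times p$ matrices, and hence is a bounded symmetric domain. The proof rescales the domain at a boundary point where the boundary is twice differentiable. Cocompactness forces the normals of the domain to have rank one, and this condition determines the rescaled domain from a single real quadratic form. For $\mathbb K\neq\mathbb R$, unimodularity of the automorphism group shows that this form comes from a Hermitian form over $\mathbb K$.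
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb K$ be $\mathbb R$, $\mathbb C$ or the quaternions $\mathbb H$, let $n=p+q$, and let $\mathrm{Gr}_p(\mathbb K^{n})$ be the Grassmannian of $\mathbb K$-subspaces of $\mathbb K^{n}$ of $\mathbb K$-dimension $p$. The group $\mathrm{PGL}_n(\mathbb K)$ acts on it, and an open set $\Omega\subset\mathrm{Gr}_p(\mathbb K^n)$ has the automorphism group
\[
\mathrm{Aut}(\Omega)=\{g\in\mathrm{PGL}_n(\mathbb K): g\Omega=\Omega\}.
\]
An \emph{affine chart} is the open set of $p$-planes transverse to a fixed $q$-plane $W$. After choosing a complement $V$ of $W$, these $p$-planes are the graphs of the linear maps $V\to W$, so the chart is the space of $q\times p$ matrices over $\mathbb K$, viewed as a real vector space. A nonempty open set $\Omega$ is a \emph{convex divisible domain} if it is bounded and convex in some affine chart and some discrete group $\Gamma\le\mathrm{Aut}(\Omega)$ acts on it properly, freely and cocompactly. We call $\Omega$ a \emph{bounded symmetric domain} if $\mathrm{Aut}(\Omega)$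 is a semisimple Lie group, that is, a Lie group with semisimple Lie algebra, acting transitively on $\Omega$.

The basic example is the matrix ball
\[
\mathbf B_{p,q}=\{X\in M_{q\times p}(\mathbb K): X^*X<1\},
\]
where $X^*X<1$ means that $1-X^*X$ is positive definite. It is the open unit ball of the operator norm, so it is bounded and convex. Its points are the $p$-planes on which the Hermitian form $|w|^2-|v|^2$ on $V\oplus W$ is negative definite, so the isometry group of this form acts on it. Divisibility asks for much less than a transitive group of automorphisms, and for $p=1$ it does give less.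

\begin{example}\label{ex:simplex}
Let $\mathbb K=\mathbb R$, $p=1$, $q\ge2$, and let $\Omega\subset\mathbb{RP}^q$ be the open simplex of lines spanned by vectors with positive coordinates. It is bounded and convex in the chart where the sum of the coordinates is nonzero. The positive diagonal matrices modulo scalars form a group isomorphic to $\mathbb R^q$ acting simply transitively on $\Omega$, so a lattice $\mathbb Z^q$ in this group divides $\Omega$. An automorphism permutes the $q+1$ vertices, so the identity component of $\mathrm{Aut}(\Omega)$ is $\mathbb R^q$, which is not semisimple.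
\end{example}

There is a reason to expect more rigidity when $p,q\ge2$. In a chart, the differential of a projective transformation has the form $Y\mapsto aYb$ with $a\in\mathrm{GL}_q(\mathbb K)$ and $b\in\mathrm{GL}_p(\mathbb K)$. In real projective space, $b$ is a scalar and every invertible linear map of the tangent space has this form. For $p,q\ge2$ these maps are special: they preserve the cone of rank-one matrices. A cocompact group moves every point of $\Omega$ into a fixed compact set by a map with such a differential, and this constrains the shape of $\Omega$ near its boundary. The following conjecture is posed in the paper of van Limbeek and Zimmer \cite{vLZ}.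

\medskip
\noindent\textbf{Conjecture.} \emph{If $\Omega\subset\mathrm{Gr}_p(\mathbb K^{p+q})$ is a convex divisible domain and $p,q>1$, then $\Omega$ is a bounded symmetric domain.}
\medskip

Three results in this direction are known. For $\mathbb K=\mathbb C$, every convex divisible domain in $\mathrm{Gr}_p(\mathbb C^{p+q})$ is a bounded symmetric domain (Frankel). For $\mathbb K=\mathbb H$, the group $\mathrm{Aut}(\Omega)$ is non-discrete. For $\mathbb K=\mathbb R$ and $p=q>1$ there is, up to projective isomorphism, exactly one convex divisible domain, a model of the symmetric space of $\mathrm{SO}(p,p)$. We prove the conjecture, and the proof uses none of these three results. Recall that a locally compact group is \emph{unimodular} if its left Haar measure is also right invariant.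

\begin{theorem}\label{thm:A}
Let $p,q\ge2$ and let $\Omega\subset\mathrm{Gr}_p(\mathbb K^n)$ be nonempty, open, and bounded and convex in an affine chart. Assume that $\mathrm{Aut}(\Omega)K_0=\Omega$ for some compact set $K_0\subset\Omega$ and, if $\mathbb K\ne\mathbb R$, that $\mathrm{Aut}(\Omega)$ is unimodular. Then $\Omega=g\,\mathbf B_{p,q}$ for some $g\in\mathrm{PGL}_n(\mathbb K)$.
\end{theorem}

Over $\mathbb R$, therefore, no discrete group is needed: it suffices that $\mathrm{Aut}(\Omega)$ acts cocompactly. Let $\mathrm{PO}(p,q)$, $\mathrm{PU}(p,q)$, $\mathrm{PSp}(p,q)$ denote the image in $\mathrm{PGL}_n(\mathbb K)$ of the isometry group of the form $|w|^2-|v|^2$, for $\mathbb K=\mathbb R,\mathbb C,\mathbb H$.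

\begin{theorem}\label{thm:B}
Let $p,q\ge2$. Every convex divisible domain in $\mathrm{Gr}_p(\mathbb K^{p+q})$ is projectively equivalent to $\mathbf B_{p,q}$. Its automorphism group is conjugate to the semisimple group $\mathrm{PO}(p,q)$, $\mathrm{PU}(p,q)$, $\mathrm{PSp}(p,q)$ for $\mathbb K=\mathbb R,\mathbb C,\mathbb H$ respectively, and acts transitively. In particular the conjecture holds.
\end{theorem}

Conversely, $\mathbf B_{p,q}$ is a convex divisible domain. By Borel's theorem on compact Clifford--Klein forms and Selberg's lemma, the identity component of $\mathrm{Aut}(\mathbf B_{p,q})$ has a torsion-free uniform lattice, and since point stabilizers are compact, this lattice acts properly, freely and cocompactly. We do not use this fact.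

The proof of Theorem~\ref{thm:A} has five steps. First, we measure $\Omega$ at a point $x$ along the rank-one directions $u\alpha$, with $u\in W$ and $\alpha\in V^*$, and show that up to a uniform constant the size of $\Omega$ is a product of a function of $u$ and a function of $\alpha$; it follows that the normals of $\Omega$ have rank one (Section~\ref{sec:product}). Second, near a boundary point touched from inside by a ball, this estimate identifies the automorphisms that bring points back to $K_0$: up to bounded error they are explicit dilations $D_t$ (Section~\ref{sec:good}). Third, at a point where the boundary has a second-order Taylor expansion, the sets $D_t\Omega$ subconverge to a projective copy $U$ of $\Omega$, and the rank-one condition determines $U$ from one real quadratic form $Q$ (Section~\ref{sec:blowup}). Fourth, the formula for $U$ exhibits a family of unipotent automorphisms, which turns $Q$ into a form $\theta$ on a space of dimension $n-2$ (Section~\ref{sec:unipotent}); unimodularity shows that $\theta$ is Hermitian (Section~\ref{sec:hermitian}).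 Finally, $U$ is the set of negative definite $p$-planes of a Hermitian form built from $\theta$ (Section~\ref{sec:identify}). Theorem~\ref{thm:B} is deduced in Section~\ref{sec:B}.

\section{Real $2\times2$ matrices}\label{sec:small}

The mechanism is visible for $\mathbb K=\mathbb R$ and $p=q=2$. Write $X=\left(\begin{smallmatrix}s&\alpha\\u&z\end{smallmatrix}\right)$ or $X=(s,\alpha,u,z)$. For a point $x$ of a domain $\Omega$ in the chart, let $\delta_{ij}(x)$ be the largest $\epsilon$ such that $x+\kappa E_{ij}\in\Omega$ for all $|\kappa|<\epsilon$, where the $E_{ij}$ are the matrix units.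

\medskip\noindent\emph{The model.} Take $\Omega=\mathbf B_{2,2}$, the boundary point $x=\mathrm{diag}(-1,0)$, and the points $x_t=\mathrm{diag}(-1+t,0)$ with $0<t\le1$. The operator norm of a diagonal matrix is the largest absolute value of an entry, and that of a matrix with one nonzero row or column is the Euclidean length of that row or column. Hence
\[
\delta_{11}(x_t)=t,\qquad\delta_{12}(x_t)=\delta_{21}(x_t)=\sqrt{2t-t^2},\qquad\delta_{22}(x_t)=1 .
\]
The products $\delta_{11}\delta_{22}$ and $\delta_{12}\delta_{21}$ are comparable, uniformly in $t$. Proposition~\ref{prop:product} shows that this holds in every domain with a cocompact automorphism group. To see the force of this, suppose that the boundary of such a domain is differentiable at a point $x$ with inner normal $s+z$, which has rank two, and approach $x$ along a segment $x_t$ at height $t$. Then $\delta_{11},\delta_{22}\le t$ because these directions are transverse to the tangent hyperplane, while $\delta_{12}/t$ and $\delta_{21}/t$ tend to infinity because these directions are tangent.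 The two products are not comparable. This is why normals must have rank one.

The values of the $\delta_{ij}$ suggest the rescaling $x+(ts,\sqrt t\,\alpha,\sqrt t\,u,z)\mapsto(s,\alpha,u,z)$. If $X$ has singular values $\sigma_1,\sigma_2$, then $(1-\sigma_1^2)(1-\sigma_2^2)=1-|X|^2+(\det X)^2$, where $|X|^2$ is the sum of the squares of the entries, and $X\in\mathbf B_{2,2}$ if and only if this number is positive and $|\det X|<1$. For $X=(-1+ts,\sqrt t\,\alpha,\sqrt t\,u,z)$ we have $\det X=-z+t(sz-\alpha u)$ and
\[
1-|X|^2+(\det X)^2=t\,\big[2s(1-z^2)-\alpha^2-u^2+2\alpha uz\big]+O(t^2).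
\]
So the rescaled sets converge to
\[
U_0=\{|z|<1,\ s>h_0(\alpha,u,z)\},\qquad h_0(\alpha,u,z)=\frac{\alpha^2+u^2-2\alpha uz}{2(1-z^2)} .
\]
This unbounded domain is again a copy of $\mathbf B_{2,2}$. Let $v_0,v_1$ and $w_0,w_1$ be the bases of $V$ and $W$, and let $\beta$ be the symmetric form of signature $(2,2)$ with $\beta(v_0,w_0)=-1$, $\beta(v_1,v_1)=-1$, $\beta(w_1,w_1)=1$ and all other products of basis vectors zero. The graph of $X$ is spanned by $v_0+sw_0+uw_1$ and $v_1+\alpha w_0+zw_1$, with Gram matrix $\left(\begin{smallmatrix}u^2-2s&uz-\alpha\\uz-\alpha&z^2-1\end{smallmatrix}\right)$. Its determinant is $2s(1-z^2)-\alpha^2-u^2+2\alpha uz$, so it is negative definite exactly when $X\in U_0$.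

\medskip\noindent\emph{Recovering the model.} Now start from an unknown domain and suppose that the same rescaling produces a convex domain $U=\{z\in F,\ s>h(\alpha,u,z)\}$, where $F$ is an interval around $0$. The variables $\alpha,u$ are magnified, so the slice $z=0$ depends only on the second-order Taylor expansion of the boundary: $h(\alpha,u,0)=\frac12Q(\alpha,u)$ for a quadratic form $Q\ge0$. The variable $z$ is not magnified, so no local information describes $h$ for $z\ne0$. The rank-one condition fills this gap. The inner normal of $U$ has coefficient matrix $\left(\begin{smallmatrix}1&-h_\alpha\\-h_u&-h_z\end{smallmatrix}\right)$, which has rank one if and only if $h_z=-h_\alpha h_u$. So every tangent affine function of $h$ has the form $m\alpha+\mu u-m\mu z+c$. Suppose $Q=\alpha^2+2B\alpha u+u^2$ with $|B|<1$, and let $Q^*$ be the form with the inverse matrix. A function of this form that lies below $h$ lies below $\frac12Q$ on $z=0$, which means $c\le-\frac12Q^*(m,\mu)$, and the tangent functions at points of the slice $z=0$ realize equality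 for every $(m,\mu)$. A convex function is the supremum of its tangent affine functions, so
\[
h(\alpha,u,z)=\sup_{m,\mu}\big[m\alpha+\mu u-\tfrac12Q^*(m,\mu)-m\mu z\big].
\]
The quadratic form $Q^*(m,\mu)+2m\mu z$ has matrix $(1-B^2)^{-1}\left(\begin{smallmatrix}1&z'\\z'&1\end{smallmatrix}\right)$ with $z'=(1-B^2)z-B$. The supremum is finite for all $(\alpha,u)$ exactly when $|z'|<1$, and then it equals $(1-B^2)h_0(\alpha,u,z')$. If $F$ is the whole interval $|z'|<1$, the affine map $X\mapsto aXb-BE_{22}$ with $a=\mathrm{diag}(1,1-B^2)$ and $b=\mathrm{diag}((1-B^2)^{-1},1)$, which is projective, takes $U$ to $U_0$.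

The general proof has to supply four things that were assumed here: that the limit $U$ is a projective copy of $\Omega$; that $F$ is as large as the formula allows; a treatment of degenerate $Q$; and, over $\mathbb C$ and $\mathbb H$, a reason why the real form $Q$ is compatible with multiplication by $\mathbb K$.

\section{Charts, projective maps and convex sets}\label{sec:prelim}

\subsection*{Linear algebra}
Let $d=\dim_{\mathbb R}\mathbb K$ and $\operatorname{Im}\mathbb K=\{\iota:\operatorname{Re}\iota=0\}$. Vector spaces are right $\mathbb K$-vector spaces, and maps are $\mathbb K$-linear unless they are called real. The group $\mathrm{PGL}_n(\mathbb K)$ is the quotient of $\mathrm{GL}_n(\mathbb K)$ by its center, which is $\mathbb R^\times$ for $\mathbb K=\mathbb H$. All affine charts are equivalent under $\mathrm{GL}_n(\mathbb K)$, so we fix $\mathbb K^n=V\oplus W$ with $\dim V=p$ and $\dim W=q$, orthogonal for $\langle z,z'\rangle=\sum\bar z_iz_i'$, and \emph{the chart} is $\mathrm{Hom}(V,W)$, where $X$ stands for its graph $\{v+Xv\}$. The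 dual $V^*=\mathrm{Hom}(V,\mathbb K)$ is a left vector space. Compositions are written as products: for $u\in W$, $\kappa\in\mathbb K$, $\alpha\in V^*$, the map $u\kappa\alpha$ sends $v$ to $u\kappa\alpha(v)$, and for $\phi\in W^*$, $v\in V$, the product $\phi Yv$ is an element of $\mathbb K$.

Since $\operatorname{Re}(\kappa\lambda)=\operatorname{Re}(\lambda\kappa)$, we have $\operatorname{Re}\operatorname{tr}(PQ)=\operatorname{Re}\operatorname{tr}(QP)$, and the real part of the trace does not depend on the basis. On the chart we use the Euclidean norm $|Y|^2=\operatorname{Re}\operatorname{tr}(Y^*Y)$, and $B(x,\rho)$ is the open ball for this norm. The operator norm is $\|\cdot\|$. Then $|u\kappa\alpha|=|u||\kappa||\alpha|$, $\|Y\|\le|Y|$ and $|aYb|\le\|a\|\,|Y|\,\|b\|$; testing on $Y=u\alpha$ shows that $Y\mapsto aYb$ has norm exactly $\|a\|\|b\|$. The real-linear functionals on the chart are the maps $Y\mapsto\operatorname{Re}\operatorname{tr}(LY)$ with $L\in\mathrm{Hom}(W,V)$, and the \emph{rank} of the functional is the rank of $L$. If $L=v\phi$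 has rank one, the functional is $Y\mapsto\operatorname{Re}(\phi Yv)$.

A matrix $\left(\begin{smallmatrix}A&B\\C&D\end{smallmatrix}\right)$ sends $v+Xv$ to $(A+BX)v+(C+DX)v$. So the image of $X$ lies in the chart if and only if $A+BX$ is invertible, and then it is $(C+DX)(A+BX)^{-1}$. In particular, the affine map $X\mapsto aXb+c$ is induced by $v+w\mapsto b^{-1}v+(aw+cb^{-1}v)$. Put $T_c(X)=X+c$ and, for $\Theta\in\mathrm{Hom}(W,V)$, let $f_\Theta(X)=X(1+\Theta X)^{-1}$ be the action of $\left(\begin{smallmatrix}1&\Theta\\0&1\end{smallmatrix}\right)$. Then $f_\Theta^{-1}=f_{-\Theta}$ and $df_\Theta(0)=\mathrm{id}$. If $1+\Theta u\kappa\alpha$ is invertible and $\alpha\neq0$, put $\gamma=\alpha\Theta u\in\mathbb K$. From $\alpha(1+\Theta u\kappa\alpha)=(1+\gamma\kappa)\alpha$ we get $1+\gamma\kappa\ne0$ and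
\begin{equation}\label{eq:rankone}
f_\Theta(u\kappa\alpha)=u\,\kappa(1+\gamma\kappa)^{-1}\alpha .
\end{equation}

\subsection*{Convex sets and functions}
We use the following textbook facts. If $O$ is an open convex set in a Euclidean space, then $O$ is the interior of $\overline O$, and the segment from a point of $\overline O$ to a point of $O$ lies in $O$ except possibly for its first endpoint. A closed convex cone is the intersection of the closed half-spaces through $0$ that contain it. A finite convex function on an open convex set is locally Lipschitz and differentiable almost everywhere; a limit of subgradients at points converging to $e$ is a subgradient at $e$; at a point of differentiability the gradient is the only subgradient. By Alexandrov's theorem, such a function has a second-order Taylor expansion at almost every point.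

A point $x\in\partial O$ is \emph{smooth} if $O$ has a unique supporting hyperplane at $x$; an \emph{inner normal} is then a linear functional $\ell\ne0$ with $\ell>0$ on $O-x$, unique up to a positive factor. The point $x$ is \emph{good} if some ball contained in $O$ has $x$ in its boundary. A good point is smooth, since a supporting hyperplane at $x$ must be tangent to the ball.

\begin{lemma}\label{lem:convex}
Let $O$ be an open convex set in a Euclidean space.
\begin{enumerate}
\item[(a)] If $x\in\partial O$ is smooth with inner normal $\ell$ and $K\subset\{\ell>0\}$ is compact, then $tK\subset O-x$ for all small $t>0$.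
\item[(b)] Let $O'$ be an open convex set in a second Euclidean space and let $\Phi:N\to N'$ be a smooth diffeomorphism between neighborhoods of $x\in\partial O$ and $x'=\Phi(x)$, with $\Phi(N\cap O)=N'\cap O'$. If $x$ is smooth with inner normal $\ell$, then $x'$ is smooth with inner normal $\ell\circ d\Phi_x^{-1}$. If $x$ is good, so is $x'$. In particular, goodness does not depend on the Euclidean structure.
\item[(c)] If $O$ contains a ray $z+\mathbb R_{\ge0}\nu$, then $O+\mathbb R_{\ge0}\nu\subset O$. If $O$ contains a line, it is invariant under translations in the direction of that line.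
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The open convex sets $\lambda(O-x)$ increase with $\lambda>0$, because $0\in\overline{O-x}$. Let $\mathcal C_x$ be their union. The closed half-spaces through $0$ containing $\mathcal C_x$ correspond to the supporting hyperplanes at $x$. So $x$ is smooth with inner normal $\ell$ if and only if $\overline{\mathcal C_x}=\{\ell\ge0\}$, and then $\mathcal C_x=\{\ell>0\}$. By compactness $K\subset\lambda(O-x)$ for all large $\lambda$.

(b) The cone $\overline{\mathcal C_x}$ is the set of limits of sequences $(y_k-x)/t_k$ with $y_k\in O$, $y_k\to x$, $t_k\downarrow0$. Indeed each such quotient lies in $\mathcal C_x$; conversely $\xi\in\mathcal C_x$ is the quotient for $y_k=x+t_k\xi$, and points of the closure are reached by a diagonal sequence. Since $\Phi(y_k)-x'=d\Phi_x(y_k-x)+o(|y_k-x|)$, the map $d\Phi_x$ sends $\overline{\mathcal C_x}$ into $\overline{\mathcal C_{x'}}$, and onto it by the same argument for $\Phi^{-1}$. This gives the first claim. If $\{f>0\}\subset O$ is a ball with $x$ in its boundary,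 where $f$ is quadratic, $f(x)=0$ and $df_x\neq0$, then $f(\Phi^{-1}(x'+y))\ge c\langle\nu,y\rangle-C|y|^2$ for small $y$, with $c,C>0$ and a unit vector $\nu$. The right side is positive on the ball $\{|y|^2<\epsilon\langle\nu,y\rangle\}$ if $\epsilon\le c/C$. For small $\epsilon$, the translate of this ball by $x'$ lies in $\Phi(N\cap O)\subset O'$.

(c) For $y\in O$ choose $\epsilon>0$ with $y_1=y+\epsilon(y-z)\in O$. For $\lambda\ge0$ we have $y+\lambda\nu=\frac1{1+\epsilon}y_1+\frac\epsilon{1+\epsilon}\big(z+\frac{1+\epsilon}{\epsilon}\lambda\nu\big)\in O$.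
\end{proof}

\subsection*{Projective maps of $\Omega$}
From here to the end of Section~\ref{sec:identify}, $\Omega$ is as in Theorem~\ref{thm:A}, bounded and convex in the chart, and $G=\mathrm{Aut}(\Omega)$. Let $R$ be the diameter of $\Omega$, and fix $r>0$ with $B(x,r)\subset\Omega$ for all $x\in K_0$. The group $G$ is closed in $\mathrm{PGL}_n(\mathbb K)$: if $g_i\in G$ and $g_i\to g$, then $g\Omega$ is an open subset of $\overline\Omega$, so $g\Omega\subset\Omega$, and the same holds for $g^{-1}$. Thus $G$ is a Lie group. The three lemmas of this subsection use neither the compact set $K_0$ of Theorem~\ref{thm:A} nor unimodularity.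

\begin{lemma}\label{lem:normalform}
Let $g\in\mathrm{PGL}_n(\mathbb K)$ and suppose that $x$ and $y=gx$ lie in the chart. Then $g=T_y\circ\mathcal L\circ f_\Theta\circ T_{-x}$ with $\mathcal L(Y)=aYb$, $a\in\mathrm{GL}(W)$, $b\in\mathrm{GL}(V)$, and $dg_x=\mathcal L$. If moreover $g\Omega$ lies in the chart and $B(x,\rho)\subset\Omega$, then $\|\Theta\|\le1/\rho$ and $f_\Theta(\Omega-x)\supset B(0,\rho/4)$.
\end{lemma}

\begin{proof}
The map $T_{-y}gT_x$ fixes $0$, so it is induced by a matrix $\left(\begin{smallmatrix}A&B\\0&D\end{smallmatrix}\right)$ and acts by $X\mapsto DX(1+A^{-1}BX)^{-1}A^{-1}$. Take $a=D$, $b=A^{-1}$, $\Theta=A^{-1}B$. If $g\Omega$ lies in the chart, $1+\Theta Y$ is invertible for all $Y\in\Omega-x$. Suppose $\|\Theta\|>1/\rho$. Choose a unit vector $w$ with $|\Theta w|=\|\Theta\|$ and put $Y=-w\langle\Theta w,\cdot\rangle/|\Theta w|^2$. Then $|Y|=1/\|\Theta\|<\rho$ and $Y\Theta w=-w$, so $(1+\Theta Y)\Theta w=0$, a contradiction. Finally, if $|Y|<\rho/4$, then $\|\Theta Y\|<1/4$, so $|f_{-\Theta}(Y)|\le\frac43|Y|<\rho$ and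 $Y=f_\Theta(f_{-\Theta}(Y))\in f_\Theta(\Omega-x)$.
\end{proof}

\begin{lemma}\label{lem:unimodular}
For $o\in\Omega$ and $K_1\subset\Omega$ compact, the set $\{g\in G:go\in K_1\}$ is compact. If a discrete subgroup $\Gamma\le G$ satisfies $\Gamma K_1=\Omega$, then $\Gamma\backslash G$ is compact and $G$ is unimodular.
\end{lemma}

\begin{proof}
Choose $\rho>0$ with $B(z,\rho)\subset\Omega$ for $z\in K_1\cup\{o\}$, and put $\Lambda_0=4R/\rho$. Write $g=T_y\mathcal Lf_\Theta T_{-o}$ with $y=go\in K_1$. By Lemma~\ref{lem:normalform}, $\|\Theta\|\le1/\rho$ and $\mathcal L(B(0,\rho/4))\subset\Omega-y$, so $\|a\|\|b\|\le\Lambda_0$. The linear part of $g^{-1}$ at $y$ is $d(g^{-1})_y=\mathcal L^{-1}$, so the same argument gives $\|a^{-1}\|\|b^{-1}\|\le\Lambda_0$. Replacing $(a,b)$ by $(\lambda a,\lambda^{-1}b)$ with $\lambda>0$ does not change $\mathcal L$, so we may assume $\|a\|=\|b\|\le\Lambda_0^{1/2}$. Then $\|a^{-1}\|,\|b^{-1}\|\ge\Lambda_0^{-1/2}$, hence $\|a^{-1}\|,\|b^{-1}\|\le\Lambda_0^{3/2}$. So the set lies in the image of a compact subset of $\mathrm{GL}_n(\mathbb K)$,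 and it is closed.

If $\Gamma K_1=\Omega$, then $G=\Gamma\cdot\{g\in G:go\in K_1\}$, so $\Gamma\backslash G$ is compact. A left Haar measure on $G$ is invariant under left multiplication by the discrete group $\Gamma$, so it descends to a nonzero measure on $\Gamma\backslash G$, which is finite by compactness. Right translation by $g$ multiplies the left Haar measure, and hence this measure, by a positive constant, and it preserves the total mass. So the constant is $1$.
\end{proof}

\begin{lemma}\label{lem:limit}
Let $\Psi_i\to\Psi$ in $\mathrm{PGL}_n(\mathbb K)$, with each $\Psi_i\Omega$ contained in the chart and convex. A point $X$ lies in $U=\Psi\Omega$ if and only if some neighborhood of $X$ lies in $\Psi_i\Omega$ for all large $i$. The set $U$ is contained in the chart and convex.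
\end{lemma}

\begin{proof}
If $N\subset U$ is a compact neighborhood of $X$, then $\Psi^{-1}N$ is a compact subset of $\Omega$ and $\Psi_i^{-1}\to\Psi^{-1}$ uniformly on the Grassmannian, so $\Psi_i^{-1}N\subset\Omega$ for large $i$. Conversely, if an open set $N\ni X$ lies in $\Psi_i\Omega$ for large $i$, then $\Psi^{-1}N$ is an open subset of $\overline\Omega$, hence of $\Omega$. In particular each point of $U$ lies in some $\Psi_i\Omega$, hence in the chart. If neighborhoods of $X$ and $Y$ lie in $\Psi_i\Omega$ for large $i$, so does their convex hull, which is a neighborhood of each point of the segment from $X$ to $Y$.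
\end{proof}

\section{Rank-one disks and rank-one normals}\label{sec:product}

Let $x\in\Omega$ and write $x=gx_0$ with $g\in G$ and $x_0\in K_0$. By Lemma~\ref{lem:normalform}, a linear map $Y\mapsto aYb$ takes $\Omega-x$ to $f_\Theta(\Omega-x_0)$, which contains a ball of fixed size. One would like this set to lie in a ball of fixed size as well, but $1+\Theta Y$ can be nearly singular on $\Omega-x_0$, and indeed the limit $U_0$ in Section~\ref{sec:small} is unbounded. A uniform upper bound survives along rank-one directions, provided we move symmetrically around the point. For $x\in\Omega$, $0\ne u\in W$ and $0\ne\alpha\in V^*$ let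
\[
\delta(x;u,\alpha)=\sup\{\epsilon>0:\ x+u\kappa\alpha\in\Omega\text{ for all }\kappa\in\mathbb K\text{ with }|\kappa|<\epsilon\}.
\]
The $p$-planes of the \emph{rank-one disk} $\{x+u\kappa\alpha:|\kappa|<\epsilon\}$ all contain the graph of $x|_{\ker\alpha}$ and lie in the span of $u$ and the graph of $x$. So the disk is a piece of a projective line over $\mathbb K$, and \eqref{eq:rankone} says that $f_\Theta$ acts on this line by a fractional linear map.

\begin{proposition}\label{prop:product}
For every $x\in\Omega$ there are $a\in\mathrm{GL}(W)$, $b\in\mathrm{GL}(V)$, $x_0\in K_0$ and $\Theta$ with $\|\Theta\|\le1/r$ such that $a(\Omega-x)b=f_\Theta(\Omega-x_0)\supset B(0,r/4)$ and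
\begin{equation}\label{eq:product}
r/4\ \le\ \delta(x;u,\alpha)\,|au|\,|\alpha b|\ \le\ R\qquad\text{for all }u\neq0,\ \alpha\ne0.
\end{equation}
Consequently, for all nonzero $u,u'\in W$ and $\alpha,\alpha'\in V^*$,
\begin{equation}\label{eq:cross}
\delta(x;u,\alpha)\,\delta(x;u',\alpha')\le(4R/r)^2\,\delta(x;u,\alpha')\,\delta(x;u',\alpha).
\end{equation}
\end{proposition}

\begin{proof}
With $x=gx_0$ as above, Lemma~\ref{lem:normalform} gives $\Omega-x=\mathcal Lf_\Theta(\Omega-x_0)$ with $\|\Theta\|\le1/r$. Write $\mathcal L^{-1}(Y)=aYb$ and $\Omega'=f_\Theta(\Omega-x_0)\supset B(0,r/4)$. Since $x+u\kappa\alpha\in\Omega$ if and only if $(au)\kappa(\alpha b)\in\Omega'$, we have to show that for $|u|=|\alpha|=1$ the number $\delta'=\sup\{\epsilon:u\kappa\alpha\in\Omega'\text{ for }|\kappa|<\epsilon\}$ lies in $[r/4,R]$. The lower bound holds because $\Omega'\supset B(0,r/4)$. For the upper bound let $\gamma=\alpha\Theta u$. If $0<|\kappa|<\delta'$, then by \eqref{eq:rankone}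
\[
f_{-\Theta}(u\kappa\alpha)=u\,\kappa(1-\gamma\kappa)^{-1}\alpha=u\,(\kappa^{-1}-\gamma)^{-1}\alpha\in\Omega-x_0,
\]
and this element has norm at most $R$. So $|\lambda-\gamma|\ge1/R$ whenever $|\lambda|>1/\delta'$, where $1/\infty=0$. In particular $\gamma$ is not such a $\lambda$, so $|\gamma|\le1/\delta'$. Take $\lambda$ with $|\lambda|=1/\delta'+\epsilon$, a positive multiple of $\gamma$ if $\gamma\ne0$. Then $1/R\le|\lambda-\gamma|=|\lambda|-|\gamma|\le1/\delta'+\epsilon$ for every $\epsilon>0$, so $\delta'\le R$. For \eqref{eq:cross}, let $\Pi=|au||au'||\alpha b||\alpha'b|$. By \eqref{eq:product} the left side is at most $R^2/\Pi$, and $\delta(x;u,\alpha')\delta(x;u',\alpha)\ge(r/4)^2/\Pi$.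
\end{proof}

Cocompactness is used only here, through the uniform radius $r$.

\begin{lemma}\label{lem:normals}
The inner normal at a smooth boundary point of $\Omega$ has rank one. The same holds at the smooth boundary points, in the chart, of any convex set $U=\Psi\Omega$, $\Psi\in\mathrm{PGL}_n(\mathbb K)$, contained in the chart.
\end{lemma}

\begin{proof}
Let $x\in\partial\Omega$ be smooth with inner normal $\ell(Y)=\operatorname{Re}\operatorname{tr}(LY)$. Fix $y$ with $\ell(y)=1$ and put $x_t=x+ty$, which lies in $\Omega$ for small $t>0$ by Lemma~\ref{lem:convex}(a). We have $\ell(u\kappa\alpha)=\operatorname{Re}(\kappa c)$ with $c=\alpha Lu$. If $c\ne0$, then $x_t+u\kappa\alpha\in\Omega$ requires $t+\operatorname{Re}(\kappa c)>0$, and taking $\kappa$ to be a negative multiple of $\bar c$ gives $\delta(x_t;u,\alpha)\le t/|c|$. If $c=0$, then for each $\Lambda_0>0$ the compact set $\{y+u\kappa\alpha:|\kappa|\le\Lambda_0\}$ lies in $\{\ell>0\}$, so $\delta(x_t;u,\alpha)\ge\Lambda_0t$ for small $t$ by Lemma~\ref{lem:convex}(a); thus $\delta(x_t;u,\alpha)/t\to\infty$.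 Suppose $L$ has rank at least two. Choose $u,u'$ with $Lu,Lu'$ linearly independent, and $\alpha,\alpha'$ with $\alpha Lu=\alpha'Lu'=0$ and $\alpha Lu'=\alpha'Lu=1$. Then $\delta(x_t;u,\alpha)\delta(x_t;u',\alpha')/t^2\to\infty$ while $\delta(x_t;u,\alpha')\delta(x_t;u',\alpha)\le t^2$, which contradicts \eqref{eq:cross}.

Let $X\in\partial U$ be a smooth point in the chart, with inner normal given by $L$. Then $\Psi^{-1}X\in\partial\Omega$ also lies in the chart, and the differential of $\Psi^{-1}$ at $X$ is $Y\mapsto aYb$ by Lemma~\ref{lem:normalform}. By Lemma~\ref{lem:convex}(b), $\Psi^{-1}X$ is smooth with inner normal $\operatorname{Re}\operatorname{tr}(La^{-1}Yb^{-1})=\operatorname{Re}\operatorname{tr}(b^{-1}La^{-1}Y)$. So $b^{-1}La^{-1}$ has rank one, and so does $L$.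
\end{proof}

For example, the Euclidean ball $B(0,1)$ has the inner normal $-\operatorname{Re}\operatorname{tr}(x^*Y)$ at the boundary point $x$, so for $p,q\ge2$ its automorphism group does not act cocompactly.

\section{Good points and dilations}\label{sec:good}

Let $x\in\partial\Omega$ be smooth with inner normal $\ell(Y)=\operatorname{Re}(\phi Yv)$. Put $v_0=v$, $w_0^*=\phi$ and $W'=\ker\phi$. Choose $w_0\in W$ with $w_0^*(w_0)=1$ and any complement $V'$ of $v_0\mathbb K$ in $V$. Let $v_0^*\in V^*$ be $1$ on $v_0$ and $0$ on $V'$. Elements of $V'^*$ are extended by $0$ on $v_0$, and elements of $W'^*$ by $0$ on $w_0$. The \emph{adapted coordinates} $X=(s,\alpha,u,Z)$ on the chart are the blocks of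
\[
X=\begin{pmatrix}s&\alpha\\u&Z\end{pmatrix}:\ v_0\mathbb K\oplus V'\to w_0\mathbb K\oplus W',\qquad Xv_0=w_0s+u,\qquad Xv'=w_0\alpha(v')+Zv',
\]
with $s\in\mathbb K$, $\alpha\in V'^*$, $u\in W'$, $Z\in\mathrm{Hom}(V',W')$. Then $\ell=\operatorname{Re}s$. Let $y_0=w_0v_0^*=(1,0,0,0)$ and $x_t=x+ty_0$. Every $Y$ is uniquely $\sigma y_0+\eta$ with $\sigma=\ell(Y)$ and $\eta\in\ker\ell$.

\begin{lemma}\label{lem:paraboloid}
The smooth point $x$ is good if and only if there are $C_0,\sigma_0>0$ such that
\begin{equation}\label{eq:paraboloid}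
\sigma y_0+\eta\in\Omega-x\qquad\text{whenever }\eta\in\ker\ell\text{ and }C_0|\eta|^2<\sigma<\sigma_0 .
\end{equation}
\end{lemma}

\begin{proof}
The balls in $\{\ell>0\}$ with $0$ in their boundary are the sets $\{|Y|^2<\epsilon\ell(Y)\}$, $\epsilon>0$. If such a ball lies in $\Omega-x$, then $|\sigma y_0+\eta|^2\le2\sigma^2|y_0|^2+2|\eta|^2<\epsilon\sigma$ as soon as $\sigma<\epsilon/(4|y_0|^2)$ and $(4/\epsilon)|\eta|^2<\sigma$. Conversely, assume \eqref{eq:paraboloid} and let $Y=\sigma y_0+\eta$ satisfy $|Y|^2<\epsilon\sigma$. From $\sigma\le\|\ell\||Y|$ we get $\sigma<\epsilon\|\ell\|^2$, and $|\eta|^2\le2|Y|^2+2\sigma^2|y_0|^2<2\epsilon(1+\|\ell\|^2|y_0|^2)\sigma$. For small $\epsilon$ this gives $Y\in\Omega-x$.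
\end{proof}

For $t>0$ let $\Delta_t\in\mathrm{GL}(W)$ multiply $w_0$ by $t^{-1/2}$ and fix $W'$, let $\Delta_t'\in\mathrm{GL}(V)$ multiply $v_0$ by $t^{-1/2}$ and fix $V'$, and put
\[
D_t(X)=\Delta_tX\Delta'_t,\qquad D_t(s,\alpha,u,Z)=(s/t,\ \alpha/\sqrt t,\ u/\sqrt t,\ Z).
\]
We want to compare $D_t$ with the maps $a_t,b_t$ of Proposition~\ref{prop:product} for $x_t$. The half-space $\{\ell>0\}$ bounds $\delta$ from above in the direction $w_0v_0^*$, and the paraboloid bounds it from below in the directions $w_0\alpha$ and $uv_0^*$. Nothing local bounds $\delta$ in the directions $u\alpha$, and nothing local says that the boundary curves away in the directions $w_0\alpha$ and $uv_0^*$. The product structure of $\delta$ supplies both.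

\begin{proposition}\label{prop:dilation}
Let $x\in\partial\Omega$ be good, with adapted coordinates, and for small $t>0$ let $a_t,b_t$ be as in Proposition~\ref{prop:product} for the point $x_t$. After replacing $(a_t,b_t)$ by $(\lambda_ta_t,\lambda_t^{-1}b_t)$ with suitable $\lambda_t>0$, the maps $k_t=a_t\Delta_t^{-1}$ and $k_t'=\Delta_t'^{-1}b_t$ and their inverses are bounded as $t\to0$.
\end{proposition}

\begin{proof}
We write $\lesssim,\gtrsim,\asymp$ for inequalities up to positive constants independent of $t$ and of the vectors involved. Let $u\in W'$ and $\alpha\in V'^*$ denote unit elements; they exist because $p,q\ge2$. The direction $w_0\kappa v_0^*$ has $s$-coordinate $\kappa$, and $\operatorname{Re}s>0$ on $\Omega-x$, so $\delta(x_t;w_0,v_0^*)\le t$. The directions $w_0\kappa\alpha$ and $u\kappa v_0^*$ lie in $\ker\ell$, so \eqref{eq:paraboloid} with $\sigma=t$ gives $\delta(x_t;w_0,\alpha)\gtrsim\sqrt t$ and $\delta(x_t;u,v_0^*)\gtrsim\sqrt t$. Also $\delta(x_t;u,\alpha)\le R$. By \eqref{eq:product},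
\[
|a_tw_0||v_0^*b_t|\gtrsim t^{-1},\qquad|a_tw_0||\alpha b_t|\lesssim t^{-1/2},\qquad|a_tu||v_0^*b_t|\lesssim t^{-1/2},\qquad|a_tu||\alpha b_t|\gtrsim1 .
\]
Multiplying the second and third inequalities and dividing by the first gives $|a_tu||\alpha b_t|\lesssim1$, so $|a_tu||\alpha b_t|\asymp1$. Choose $\lambda_t$ so that $|a_tu_1|=1$ for one fixed unit vector $u_1\in W'$. Then $|\alpha b_t|\asymp1$ for all unit $\alpha$, and hence $|a_tu|\asymp1$ for all unit $u$. The second and third inequalities now give $|a_tw_0|,|v_0^*b_t|\lesssim t^{-1/2}$, and by the first, both are $\asymp t^{-1/2}$. Since $k_tw_0=a_tw_0\sqrt t$, $k_tu=a_tu$, $v_0^*k_t'=\sqrt t\,v_0^*b_t$ and $\alpha k_t'=\alpha b_t$, the maps $k_t,k'_t$ are bounded.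

It remains to exclude that $k_tw_0$ approaches $k_tW'$, and the same for $k_t'$. Let $y=w_0\lambda+u$ with $u\in W'$ arbitrary and $|\lambda|^2+|u|^2=1$, and let $y'=\Delta_t^{-1}y=w_0\sqrt t\,\lambda+u$. The direction $y'\kappa v_0^*$ has $s$-coordinate $\sqrt t\,\lambda\kappa$, so $\delta(x_t;y',v_0^*)\le\sqrt t/|\lambda|$ if $\lambda\ne0$. With $|v_0^*b_t|\lesssim t^{-1/2}$, the lower bound in \eqref{eq:product} gives $|k_ty|=|a_ty'|\gtrsim|\lambda|$. On the other hand $|k_ty|\ge c|u|-C|\lambda|$ with constants $c,C>0$. The second bound is $\gtrsim1$ when $|\lambda|\le\epsilon$ for a fixed small $\epsilon$, and the first is $\gtrsim1$ when $|\lambda|\ge\epsilon$. So $k_t^{-1}$ is bounded. For $k_t'$ let $\rho=\lambda v_0^*+\alpha$ with $\alpha\in V'^*$ arbitrary and $|\lambda|^2+|\alpha|^2=1$, and let $\rho'=\rho\Delta_t'^{-1}=\sqrt t\,\lambda v_0^*+\alpha$. The direction $w_0\kappa\rho'$ has $s$-coordinate $\kappa\sqrt t\,\lambda$, so $\delta(x_t;w_0,\rho')\le\sqrt t/|\lambda|$, and \eqref{eq:product} with $|a_tw_0|\lesssim t^{-1/2}$ gives $|\rho k_t'|=|\rho'b_t|\gtrsim|\lambda|$.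 Also $|\rho k_t'|\ge c|\alpha|-C|\lambda|$. Hence $|\rho k_t'|\gtrsim1$, and $k_t'^{-1}$ is bounded.
\end{proof}

\begin{corollary}\label{cor:nodisk}
Let $x\in\partial\Omega$ be good with inner normal $\operatorname{Re}(\phi Yv)$. Let $0\ne u\in W$ and $\alpha\in V^*$ satisfy $\phi(u)=0$ and $\alpha(v)\ne0$. Then no disk $\{x+u\kappa\alpha:|\kappa|<\epsilon\}$ is contained in $\overline\Omega$.
\end{corollary}

\begin{proof}
Use adapted coordinates with $V'=\ker\alpha$, so that $\alpha=\alpha(v_0)v_0^*$ and $u\in W'$. By Proposition~\ref{prop:dilation}, $|a_tu|=|k_tu|\gtrsim1$ and $|\alpha b_t|=t^{-1/2}|\alpha k_t'|\gtrsim t^{-1/2}$, so $\delta(x_t;u,\alpha)\lesssim\sqrt t$ by \eqref{eq:product}. Suppose the disk lies in $\overline\Omega$. Fix $t_0$ with $x_{t_0}\in\Omega$ and shrink $\epsilon$ so that $x_{t_0}+u\kappa\alpha\in\Omega$ for $|\kappa|<\epsilon$. For $0<t\le t_0$ the point $x_t+u\kappa\alpha$ lies on the segment from $x+u\kappa\alpha\in\overline\Omega$ to $x_{t_0}+u\kappa\alpha\in\Omega$, so it lies in $\Omega$. Thus $\delta(x_t;u,\alpha)\ge\epsilon$,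 a contradiction for small $t$.
\end{proof}

This is where the simplex of Example~\ref{ex:simplex} leaves the argument. There $V'=0$, and at an interior point of a facet every direction tangent to the facet gives a disk, here a segment, of the kind that Corollary~\ref{cor:nodisk} forbids.

\section{The blow-up at an Alexandrov point}\label{sec:blowup}

\subsection*{The point}
Let $z\in\partial\Omega$, let $z+\nu\in\Omega$, and let $\Pi$ be a complement of $\mathbb R\nu$ in the chart. For small $\pi\in\Pi$ we have $z+\nu+\pi\in\Omega$, the function $\varphi(\pi)=\inf\{\sigma:z+\sigma\nu+\pi\in\Omega\}<1$ is finite and convex, and a point $z+\sigma\nu+\pi$ with $\sigma\le1$ lies in $\Omega$, in $\partial\Omega$ or outside $\overline\Omega$ according as $\sigma$ is larger than, equal to or smaller than $\varphi(\pi)$. By Alexandrov's theorem, $\varphi$ has a second-order expansion at some small $\pi_0$. Translate $\Omega$ so that the corresponding boundary point is $x=0$, and translate $\varphi$ accordingly, so that $\varphi(\pi)=\lambda(\pi)+(\text{quadratic})+o(|\pi|^2)$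 with $\lambda$ linear. Then $x$ is smooth with inner normal $\ell(\sigma\nu+\pi)=\sigma-\lambda(\pi)$. Parametrizing by $\eta=\pi+\lambda(\pi)\nu\in\ker\ell$, the boundary near $0$ is $\{g(\eta)\nu+\eta\}$ with $g(\eta)=\frac12\mathcal Q(\eta)+o(|\eta|^2)$ for a real quadratic form $\mathcal Q$ on $\ker\ell$.

By Lemma~\ref{lem:normals}, $\ell$ has rank one. Fix adapted coordinates. We need the height of the boundary in the direction $y_0$ instead of $\nu$. Fix $\sigma_1>0$ with $\sigma_1y_0\in\Omega$, and for small $\eta\in\ker\ell$ put $h(\eta)=\inf\{\sigma:\sigma y_0+\eta\in\Omega\}\ge0$. For small $\eta$ we have $\sigma_1y_0+\eta\in\Omega$, so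
\begin{equation}\label{eq:height}
\sigma y_0+\eta\in\Omega\ \text{ if }h(\eta)<\sigma\le\sigma_1,\qquad\sigma y_0+\eta\notin\Omega\ \text{ if }\sigma\le h(\eta).
\end{equation}
Lemma~\ref{lem:convex}(a), applied to $\{\epsilon y_0+\eta:\eta\in\ker\ell,\ |\eta|\le1\}$, gives $h(\eta)\le\epsilon|\eta|$ for small $\eta$; so $h(\eta)=o(|\eta|)$. Write $y_0=\nu+\eta_0$ with $\eta_0\in\ker\ell$. The boundary point $h(\eta)y_0+\eta=h(\eta)\nu+(\eta+h(\eta)\eta_0)$ is close to $0$, so $h(\eta)=g(\eta+h(\eta)\eta_0)$, and therefore
\[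
h(\eta)=\tfrac12\mathcal Q(\eta)+o(|\eta|^2),\qquad\eta\in\ker\ell=\operatorname{Im}\mathbb K\oplus V'^*\oplus W'\oplus\mathrm{Hom}(V',W').
\]
Since $h\ge0$, we have $\mathcal Q\ge0$. Since $h(\eta)\le C_0|\eta|^2$ near $0$ for some $C_0$, condition \eqref{eq:paraboloid} holds for small $\sigma_0$, and $x$ is good. Put
\[
E=V'^*\oplus W',\qquad Q(\alpha,u)=\mathcal Q(0,\alpha,u,0)\ge0,
\]
and write points of the chart as $(s,e,Z)$ with $e=(\alpha,u)\in E$ when convenient.

\subsection*{The limit}

\begin{proposition}\label{prop:limit}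
There is $\Psi\in\mathrm{PGL}_n(\mathbb K)$ such that $U=\Psi\Omega$ is convex, contained in the chart, and
\begin{equation}\label{eq:epigraph}
U=\{(s,e,Z):e\in E,\ Z\in F,\ \operatorname{Re}s>h_U(e,Z)\},
\end{equation}
where $F\subset\mathrm{Hom}(V',W')$ is an open convex neighborhood of $0$ and $h_U\ge0$ is a finite convex function on $E\times F$ with $h_U(e,0)=\frac12Q(e)$.
\end{proposition}

\begin{proof}
Let $a_t,b_t,x_0(t),\Theta_t$ be as in Propositions~\ref{prop:product} and~\ref{prop:dilation} for $x_t=ty_0$. Since $D_t(x_t)=y_0$, $\Delta_t=k_t^{-1}a_t$ and $\Delta_t'=b_tk_t'^{-1}$,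
\[
D_t\Omega=y_0+\Delta_t(\Omega-x_t)\Delta'_t=y_0+k_t^{-1}f_{\Theta_t}(\Omega-x_0(t))\,k_t'^{-1}=\Psi_t\Omega,
\]
where $\Psi_t$ is the composition of $T_{-x_0(t)}$, $f_{\Theta_t}$, $Y\mapsto k_t^{-1}Yk_t'^{-1}$ and $T_{y_0}$. All factors stay in a compact subset of $\mathrm{PGL}_n(\mathbb K)$ as $t\to0$. Choose $t_i\to0$ with $\Psi_{t_i}\to\Psi$. The sets $D_{t_i}\Omega$ are convex and lie in the chart, so by Lemma~\ref{lem:limit} the same holds for $U=\Psi\Omega$. They lie in $\{\operatorname{Re}s>0\}$, so $U$ does too. Since $f_{\Theta_t}(\Omega-x_0(t))\supset B(0,r/4)$ and $k_t,k_t'$ are bounded, all $D_{t_i}\Omega$ contain a fixed ball $B(y_0,\rho)$.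

We claim that
\begin{equation}\label{eq:slice}
U\cap\{Z=0\}=\{(s,e,0):\operatorname{Re}s>\tfrac12Q(e)\}.
\end{equation}
Let $X=(\sigma+\iota,\alpha,u,0)$ with $\sigma\in\mathbb R$, $\iota\in\operatorname{Im}\mathbb K$. Then $D_t^{-1}X=t\sigma y_0+\eta_t$ with $\eta_t=(t\iota,\sqrt t\,\alpha,\sqrt t\,u,0)\to0$, and
\[
h(\eta_t)/t=\tfrac12\mathcal Q(\sqrt t\,\iota,\alpha,u,0)+o(1)\to\tfrac12Q(\alpha,u).
\]
If $X\in U$, then $X\in D_{t_i}\Omega$ for large $i$, so $\sigma>h(\eta_{t_i})/t_i$ by \eqref{eq:height} and $\sigma\ge\frac12Q(\alpha,u)$; applying this to $X-\epsilon y_0\in U$ makes the inequality strict. Conversely, if $\sigma>\frac12Q(\alpha,u)$, then $X\in D_t\Omega$ for small $t$ by \eqref{eq:height}. Apply this to $X^\flat=X+\epsilon(X-y_0)$, which satisfies the strict inequality for small $\epsilon>0$. The convex hull of $X^\flat$ and $B(y_0,\rho)$ contains $B(X,\epsilon\rho/(1+\epsilon))$ and lies in $D_{t_i}\Omega$ for large $i$, so $X\in U$ by Lemma~\ref{lem:limit}.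

By \eqref{eq:slice}, $U$ contains the lines $\{(1+\lambda\iota,0,0):\lambda\in\mathbb R\}$ and the ray $\{(1+\lambda,0,0):\lambda\ge0\}$. By Lemma~\ref{lem:convex}(c), $U$ is mapped into itself by $s\mapsto s+\kappa$ whenever $\operatorname{Re}\kappa\ge0$. The projection of $U$ to the coordinates $(e,Z)$ is open and convex and contains $E\times\{0\}$, so by Lemma~\ref{lem:convex}(c) it equals $E\times F$ with $F$ as stated. Over each point of $E\times F$ the fiber of $U$ is a nonempty open subset of $\{\operatorname{Re}s>0\}$ stable under these translations, so it is a half-space $\{\operatorname{Re}s>h_U(e,Z)\}$ with $0\le h_U(e,Z)<\infty$. The function $h_U$ is convex because $U$ is.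
\end{proof}

\subsection*{The function $h_U$}
We now carry out the envelope computation of Section~\ref{sec:small}. Since $Q$ may be degenerate, the dual form is defined only on a subspace. Identify the real dual $E^*$ of $E$ with $V'\oplus W'^*$ by
\[
\langle\xi,e\rangle=\operatorname{Re}(\alpha m+\mu u),\qquad\xi=(m,\mu)\in V'\oplus W'^*,\quad e=(\alpha,u)\in E .
\]
We also write $Q$ for the symmetric bilinear form and for the real-linear map $E\to E^*$ with $\langle Qe,e'\rangle=Q(e,e')$. Its image $I=Q(E)$ is the annihilator of $\ker Q=\{e:Q(e)=0\}$. The formula $Q^*(Qe,Qe')=Q(e,e')$ defines a positive definite form $Q^*$ on $I$, and $Q^*(\xi,Qe)=\langle\xi,e\rangle$ for $\xi\in I$. For $Z\in\mathrm{Hom}(V',W')$ define a real quadratic form on $I$ and its Legendre transform by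
\[
q_Z(\xi)=\tfrac12Q^*(\xi)+\operatorname{Re}(\mu Zm),\qquad H(e,Z)=\sup_{\xi\in I}\big[\langle\xi,e\rangle-q_Z(\xi)\big]\in[0,\infty],
\]
where $\xi=(m,\mu)$, and let $F_Q=\{Z:q_Z\text{ is positive definite on }I\}$. Since $q_Z$ depends affinely on $Z$, the set $F_Q$ is open and convex, and $H$ is convex as a supremum of affine functions of $(e,Z)$. On $E\times F_Q$ the supremum is attained, $H$ is finite, hence continuous, and
\begin{equation}\label{eq:Hscale}
H(0,Z)=0,\qquad H(\lambda e,Z)=\lambda^2H(e,Z)\quad(\lambda\in\mathbb R),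
\end{equation}
as the substitution $\xi\mapsto\lambda\xi$ shows.

\begin{lemma}\label{lem:envelope}
We have $h_U=H$ on $E\times F$, and $F\subset F_Q$.
\end{lemma}

\begin{proof}
Let $h_U$ be differentiable at a point of $E\times F$, with differential $(e,Z)\mapsto\langle(m,\mu),e\rangle+\operatorname{Re}\operatorname{tr}(cZ)$, where $c\in\mathrm{Hom}(W',V')$. The boundary point of $U$ with real $s$ above this point is smooth: a supporting functional vanishes on $\operatorname{Im}\mathbb K$, has a nonzero coefficient of $\operatorname{Re}s$ because $E\times F$ is open, and so comes from a subgradient. The inner normal $\operatorname{Re}s-dh_U$ is given by the map $L$ with $Lw_0=v_0-m$ and $Lw'=-v_0\mu(w')-cw'$ for $w'\in W'$. By Lemma~\ref{lem:normals}, the image of $L$ is $(v_0-m)\mathbb K$. Comparing $v_0$-components gives $Lw'=-(v_0-m)\mu(w')$, so $c=-m\mu$ and the differential is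
\begin{equation}\label{eq:gradient}
(e,Z)\mapsto\langle\xi,e\rangle-\operatorname{Re}(\mu Zm),\qquad\xi=(m,\mu).
\end{equation}

\emph{$h_U\ge H$.} Let $e_0\in E$. Choose points of differentiability converging to $(e_0,0)$. The gradients are bounded, so a subsequence converges to a subgradient at $(e_0,0)$ of the form \eqref{eq:gradient}. Its restriction $\xi$ to $Z=0$ is a subgradient of $\frac12Q$ at $e_0$, so $\xi=Qe_0$ and $\langle\xi,e_0\rangle=Q(e_0)=Q^*(\xi)$. Hence on $E\times F$
\[
h_U(e,Z)\ge\tfrac12Q(e_0)+\langle\xi,e-e_0\rangle-\operatorname{Re}(\mu Zm)=\langle\xi,e\rangle-q_Z(\xi).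
\]
Every $\xi\in I$ arises in this way, so $h_U\ge H$; in particular $H$ is finite on $E\times F$.

\emph{$h_U\le H$.} At a point $(e,Z)$ of differentiability there is $c_0\in\mathbb R$ with $h_U(e',Z')\ge\langle\xi,e'\rangle-\operatorname{Re}(\mu Z'm)+c_0$ on $E\times F$, with equality at $(e,Z)$. For $Z'=0$ this reads $\frac12Q(e')\ge\langle\xi,e'\rangle+c_0$ for all $e'\in E$. On the subspace $\ker Q$ this forces $\xi=0$, so $\xi\in I$, say $\xi=Qe_1$; and $e'=e_1$ gives $c_0\le-\frac12Q^*(\xi)$. Thus $h_U(e,Z)\le\langle\xi,e\rangle-q_Z(\xi)\le H(e,Z)$. Both functions are finite and convex on $E\times F$, hence continuous, and they agree on a dense set.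

\emph{$F\subset F_Q$.} Let $Z\in F$. If $q_Z(\xi)<0$, then $H(0,Z)\ge-\lambda^2q_Z(\xi)$ for all $\lambda$, which is impossible. So $q_Z\ge0$ for all $Z\in F$. If $q_Z(\xi)=0$ with $\xi=(m,\mu)\in I\setminus\{0\}$, the affine function $Z'\mapsto q_{Z'}(\xi)$ has a minimum at a point of the open set $F$, so it is constant: $\operatorname{Re}(\mu Ym)=0$ for all $Y\in\mathrm{Hom}(V',W')$. Then $m=0$ or $\mu=0$, since otherwise some $Y$ sends $m$ to a vector on which $\mu$ equals $1$. So $q_Z(\xi)=\frac12Q^*(\xi)>0$, a contradiction.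
\end{proof}

If $F$ were smaller than $F_Q$, then $U$ would have a wall $\{Z\in\partial F\}$ along which the other coordinates move freely. Such a wall contains the disks excluded by Corollary~\ref{cor:nodisk}.

\begin{lemma}\label{lem:F}
$F=F_Q$.
\end{lemma}

\begin{proof}
Suppose not. Since $F_Q$ is connected and $F$ is a nonempty open proper subset, there is $Z_*\in\partial F\cap F_Q$. Fix a Euclidean norm on $\mathrm{Hom}(V',W')$. Take $Z_2\in F$ close to $Z_*$ and let $Z_1$ be a point of $\partial F$ nearest to $Z_2$. Then $|Z_1-Z_2|\le|Z_*-Z_2|$, so $Z_1\in F_Q$, and the open ball with center $Z_2$ and $Z_1$ in its boundary lies in $F$. Let $X_1=(1,0,0,Z_1)$. Since $H(0,Z_1)=0<1$ and $H$ is continuous on $E\times F_Q$, there is a neighborhood $N$ of $X_1$ on which $\operatorname{Re}s>H$, and $U\cap N=\{Z\in F\}\cap N$ by Lemma~\ref{lem:envelope}. For a Euclidean structure in which the four coordinates are orthogonal, the ball with center $(1,0,0,Z_1+\epsilon(Z_2-Z_1))$ and radius $\epsilon|Z_2-Z_1|$ lies in $U$ for small $\epsilon$. So $X_1$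 is a good point of $\partial U$. All points $X_1+(s,\alpha,u,0)$ near $X_1$ lie in $\partial U$, so the inner normal depends only on $Z$, and by Lemma~\ref{lem:normals} it is $\operatorname{Re}(\mu_1Ym_1)$ with $0\ne\mu_1\in W'^*$ and $0\ne m_1\in V'$. Choose $\alpha_1\in V'^*$ with $\alpha_1(m_1)\ne0$. Then $X_1+w_0\kappa\alpha_1\in\partial U$ for small $\kappa$.

Let $x'=\Psi^{-1}X_1\in\partial\Omega$ and write $\Psi^{-1}=T_{x'}\mathcal Lf_\Theta T_{-X_1}$ with $\mathcal L(Y)=aYb$. By Lemma~\ref{lem:convex}(b), $x'$ is good with inner normal $\operatorname{Re}(\phi Yv)$, where $\phi=\mu_1a^{-1}$ and $v=b^{-1}m_1$. By \eqref{eq:rankone}, $\Psi^{-1}(X_1+w_0\kappa\alpha_1)=x'+u'\,\kappa(1+\gamma\kappa)^{-1}\alpha'$ with $u'=aw_0$, $\alpha'=\alpha_1b$, $\gamma=\alpha_1\Theta w_0$. The map $\kappa\mapsto\kappa(1+\gamma\kappa)^{-1}$ has differential the identity at $0$, so it covers a neighborhood of $0$, and $\partial\Omega$ contains a disk $\{x'+u'\kappa\alpha':|\kappa|<\epsilon\}$. Since $\phi(u')=\mu_1(w_0)=0$ and $\alpha'(v)=\alpha_1(m_1)\ne0$, this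 contradicts Corollary~\ref{cor:nodisk}.
\end{proof}

For $\xi=(m,\mu)\in I$ put
\[
\ell_\xi(X)=\operatorname{Re}\big((w_0^*-\mu)X(v_0-m)\big)+\tfrac12Q^*(\xi)=\operatorname{Re}(s-\alpha m-\mu u+\mu Zm)+\tfrac12Q^*(\xi).
\]
For $Z\in F_Q$ the supremum defining $H$ is attained, so $\operatorname{Re}s>H(e,Z)$ if and only if $\operatorname{Re}s>\langle\xi,e\rangle-q_Z(\xi)$ for every $\xi\in I$. We have proved
\begin{equation}\label{eq:U}
U=\{Z\in F_Q,\ \operatorname{Re}s>H(e,Z)\}=\{Z\in F_Q,\ \ell_\xi(X)>0\text{ for all }\xi\in I\}.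
\end{equation}

\section{Unipotent automorphisms and the form $\theta$}\label{sec:unipotent}

The domain $U$ is now explicit, and we have to find a Hermitian form on $\mathbb K^n$ that defines it. We read the form off the automorphisms of $U$. Put $M=V'\oplus W'$, so that $\mathbb K^n=v_0\mathbb K\oplus M\oplus w_0\mathbb K$, and let $\mathfrak g\subset\mathfrak{gl}_n(\mathbb K)$ be the set of $P$ with $\exp(\lambda P)U=U$ for all $\lambda\in\mathbb R$. It is the Lie algebra of the preimage in $\mathrm{GL}_n(\mathbb K)$ of the closed subgroup $\mathrm{Aut}(U)=\Psi G\Psi^{-1}$.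

The half-spaces in \eqref{eq:U} are indexed by the vector space $I$, so it is natural to look for maps that permute them by translations of $I$. A linear map $X\mapsto aXb$ changes $w_0^*-\mu'$ to $(w_0^*-\mu')a$ and $v_0-m'$ to $b(v_0-m')$, which tells us how to choose $a$ and $b$. For $e=(\alpha_0,u_0)\in E$ with $Qe=(m,\mu)$ put
\[
y_e=-m+u_0\in M,\qquad\theta_e=(\alpha_0,\mu)\in M^*,\qquad N_e:\ v_0\mapsto y_e,\quad y'\mapsto w_0\theta_e(y')\ \ (y'\in M),\quad w_0\mapsto0,
\]
where $\theta_e(v'+w')=\alpha_0(v')+\mu(w')$. All three are real-linear in $e$. We will use repeatedly that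
\begin{equation}\label{eq:Qe}
Q(e)=Q^*(m,\mu)=\operatorname{Re}(\alpha_0m+\mu u_0),\qquad\theta_e(y_e)=-\alpha_0m+\mu u_0 .
\end{equation}

\begin{lemma}\label{lem:tau}
The map $\tau_e=\exp(N_e)$ acts on the chart by
\[
\tau_e(s,\alpha,u,Z)=\big(s+\alpha m+\mu u+\mu Zm+\tfrac12(\alpha_0m+\mu u_0),\ \alpha+\mu Z+\alpha_0,\ u+Zm+u_0,\ Z\big)
\]
and preserves $U$. Hence $N_e\in\mathfrak g$.
\end{lemma}

\begin{proof}
Since $N_e^3=0$, the map $\tau_e=1+N_e+\frac12N_e^2$ sends $v_0$ to $v_0-m+u_0+\frac12w_0\theta_e(y_e)$, $v'$ to $v'+w_0\alpha_0(v')$, $w'$ to $w'+w_0\mu(w')$, and fixes $w_0$. It preserves $W$, so it is the affine map $X\mapsto aXb+c$ with $aw_0=w_0$, $aw'=w'+w_0\mu(w')$, $bv_0=v_0+m$, $bv'=v'$, and $cz$ the $W$-component of $\tau_e(bz)$ for $z\in V$. Thus $cv'=w_0\alpha_0(v')$ and $cv_0=u_0+w_0(\frac12\theta_e(y_e)+\alpha_0m)$, so $c=(\frac12(\alpha_0m+\mu u_0),\alpha_0,u_0,0)$ by \eqref{eq:Qe}. Moreover $aXbv_0=a(w_0s+u+w_0\alpha m+Zm)=w_0(s+\alpha m+\mu u+\mu Zm)+u+Zm$ and $aXbv'=w_0(\alpha+\mu Z)v'+Zv'$. This is the formula.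

Let $\xi=(m,\mu)$ and $\xi'=(m',\mu')\in I$. We have $(w_0^*-\mu')a=w_0^*-(\mu'-\mu)$ and $b(v_0-m')=v_0-(m'-m)$, and
\[
\operatorname{Re}\big((w_0^*-\mu')c(v_0-m')\big)=\tfrac12Q(e)-\langle\xi',e\rangle=\tfrac12Q^*(\xi)-Q^*(\xi',\xi).
\]
Since $\frac12Q^*(\xi)-Q^*(\xi',\xi)+\frac12Q^*(\xi')=\frac12Q^*(\xi'-\xi)$, we get $\ell_{\xi'}(\tau_eX)=\ell_{\xi'-\xi}(X)$. As $\tau_e$ preserves $Z$, \eqref{eq:U} shows that $X\in U$ if and only if $\tau_eX\in U$. Finally $\exp(\lambda N_e)=\tau_{\lambda e}$.
\end{proof}

To regard $\theta_e$ as a function of $y_e$ we need some nondegeneracy of $Q$. It comes from the boundedness of $\Omega$: there is an open set of $q$-planes transverse to every point of $U$, and this prevents $U$ from containing too large a part of a projective line. The next lemma is weaker than definiteness of $Q$, and it is all we need.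

\begin{lemma}\label{lem:nondeg}
$Q(\alpha,0)>0$ for $\alpha\ne0$, and $Q(0,u)>0$ for $u\ne0$.
\end{lemma}

\begin{proof}
Since $\overline\Omega$ is a compact subset of the chart, all $q$-planes near $W$ are transverse to every point of $\Omega$. Apply $T_{-y_0}\Psi$ to obtain a nonempty open set of $q$-planes transverse to every point of $U-y_0$. The $q$-planes transverse to $V$ are dense, and they have the form $\{w-\Theta w:w\in W\}$ with $\Theta\in\mathrm{Hom}(W,V)$. Such a plane contains $v+Yv$ if and only if $(1+\Theta Y)v=0$. So there is a nonempty open set $\mathcal V\subset\mathrm{Hom}(W,V)$ such that $1+\Theta Y$ is invertible for all $\Theta\in\mathcal V$ and $Y\in U-y_0$.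

Suppose $Q(\alpha_1,0)=0$ with $\alpha_1\ne0$. By \eqref{eq:slice}, $U-y_0$ contains $w_0\rho$ for all $\rho=\iota v_0^*+\lambda\alpha_1$ with $\iota\in\operatorname{Im}\mathbb K$, $\lambda\in\mathbb R$. As $\Theta$ ranges over $\mathcal V$, the vector $c=\Theta w_0=v_0c_0+c'$, with $c_0\in\mathbb K$ and $c'\in V'$, ranges over a nonempty open subset of $V$. The real polynomial $\operatorname{Re}(\alpha_1(c')\overline{c_0})$ on $V$ is not identically zero, so we can choose $\Theta$ with $c_0\ne0$ and $\operatorname{Re}(\alpha_1(c')c_0^{-1})\neq0$. Then $\rho(c)c_0^{-1}=\iota+\lambda\alpha_1(c')c_0^{-1}$ takes every value in $\mathbb K$, so $\rho(c)=-1$ for some $\rho$. For this $\rho$ we have $(1+\Theta w_0\rho)c=c+c\rho(c)=0$ with $c\ne0$, a contradiction.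

Suppose $Q(0,u_1)=0$ with $u_1\ne0$. Then $U-y_0$ contains $wv_0^*$ for all $w=w_0\iota+u_1\lambda$. The covector $\phi=v_0^*\Theta$ ranges over a nonempty open subset of $W^*$, on which the real polynomial $\operatorname{Re}(\overline{\phi(w_0)}\phi(u_1))$ is not identically zero. Choose $\Theta$ with $\phi(w_0)\ne0$ and $\operatorname{Re}(\phi(w_0)^{-1}\phi(u_1))\ne0$. Then $\phi(w_0)^{-1}\phi(w)=\iota+\phi(w_0)^{-1}\phi(u_1)\lambda$ takes every value in $\mathbb K$, so $\phi(w)=-1$ for some $w$. For this $w$ we have $v_0^*(1+\Theta wv_0^*)=(1+\phi(w))v_0^*=0$, a contradiction.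
\end{proof}

\begin{lemma}\label{lem:omega}
The map $e\mapsto y_e$ is a real-linear isomorphism $E\to M$. Write $N_y=N_e$, $\theta_y=\theta_e$ and $\theta(y,y')=\theta_y(y')$ when $y=y_e$. Then $\omega=\operatorname{Re}\theta$ is a nondegenerate symmetric real bilinear form on $M$ with $d(q-1)$ positive and $d(p-1)$ negative squares, and $\omega(y,y)\ge0$ for $y\in W'$.
\end{lemma}

\begin{proof}
If $y_e=0$, then $m=0$ and $u_0=0$, so $e=(\alpha_0,0)$ and $Q(e)=0$ by \eqref{eq:Qe}, and $e=0$ by Lemma~\ref{lem:nondeg}. Both spaces have real dimension $d(n-2)$. For symmetry let $e_1=(\alpha_1,u_1)$ and $Qe_1=(m_1,\mu_1)$. Then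
\[
\omega(y_e,y_{e_1})-\omega(y_{e_1},y_e)=\operatorname{Re}(-\alpha_0m_1+\mu u_1)-\operatorname{Re}(-\alpha_1m+\mu_1u_0)=\langle Qe,e_1\rangle-\langle Qe_1,e\rangle=0 .
\]
If $\omega(y_e,\cdot)=0$, then $\operatorname{Re}(\theta_e(y')\kappa)=0$ for all $y',\kappa$, so $\theta_e=0$. Then $\alpha_0=0$, $\mu=0$, $Q(e)=0$, and $e=(0,u_0)=0$ by Lemma~\ref{lem:nondeg}. So $\omega$ is nondegenerate. If $y_e\in W'$, then $m=0$ and $\omega(y_e,y_e)=\operatorname{Re}(\mu u_0)=Q(e)\ge0$. If $0\ne y_e\in V'$, then $u_0=0$, $e=(\alpha_0,0)\ne0$ and $\omega(y_e,y_e)=-\operatorname{Re}(\alpha_0m)=-Q(e)<0$. So the number of negative squares is at least $d(p-1)$, and it is at most $\dim_{\mathbb R}M-\dim_{\mathbb R}W'=d(p-1)$ because a negative definite subspace meets $W'$ trivially.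
\end{proof}

\section{Unimodularity and the Hermitian property}\label{sec:hermitian}

The form $\theta(y,y')$ is $\mathbb K$-linear in $y'$ but so far only real-linear in $y$. For $\mathbb K\ne\mathbb R$ we need more automorphisms. All the unipotent automorphisms found so far lie on one side of the grading defined by the dilations $D_t$. In a unimodular group the dilation must act with trace zero, and this forces just as many automorphisms on the other side.

\begin{proposition}\label{prop:hermitian}
The form $\theta$ is Hermitian: it is additive in each variable, $\theta(y\kappa,y'\lambda)=\bar\kappa\,\theta(y,y')\lambda$, and $\theta(y',y)=\overline{\theta(y,y')}$.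
\end{proposition}

\begin{proof}
We first note a general fact. If a form $\varsigma:M\times M\to\mathbb K$ satisfies $\varsigma(y\kappa,y'\lambda)=\bar\kappa\,\varsigma(y,y')\lambda$ and has symmetric real part, then for all $\lambda$
\[
\operatorname{Re}(\varsigma(y,y')\lambda)=\operatorname{Re}\varsigma(y'\lambda,y)=\operatorname{Re}(\bar\lambda\,\varsigma(y',y))=\operatorname{Re}(\overline{\varsigma(y',y)}\lambda),
\]
so $\varsigma$ is Hermitian. By Lemma~\ref{lem:omega} it suffices to show $\theta_{y\kappa}=\bar\kappa\theta_y$, and for $\mathbb K=\mathbb R$ there is nothing to prove. Let $\mathbb K\ne\mathbb R$.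

\emph{The grading.} Let $\Lambda$ act by $-1,0,1$ on $v_0\mathbb K$, $M$, $w_0\mathbb K$. Then $\exp(\lambda\Lambda)$ induces $D_t$ with $t^{-1/2}=e^{\lambda}$, and $D_tU=U$ by \eqref{eq:U} and \eqref{eq:Hscale}; so $\Lambda\in\mathfrak g$. The operator $\mathrm{ad}\,\Lambda$ is diagonalizable on $\mathfrak{gl}_n(\mathbb K)$ with eigenvalues $-2,\dots,2$, the $i$-eigenspace consisting of the maps that raise the eigenvalue of $\Lambda$ by $i$. So $\mathfrak g=\bigoplus_{i=-2}^2\mathfrak g_i$. The Lie algebra of $\mathrm{Aut}(U)\cong G$ is the quotient of $\mathfrak g$ by the center of $\mathfrak{gl}_n(\mathbb K)$, which lies in $\mathfrak g_0$. A Lie group is unimodular if and only if $|\det\mathrm{Ad}(g)|=1$ for all $g$, and $\det\mathrm{Ad}(\exp\Lambda)=e^{\operatorname{tr}\mathrm{ad}\,\Lambda}$. Hence, with real dimensions,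
\begin{equation}\label{eq:trace}
\dim\mathfrak g_{-1}+2\dim\mathfrak g_{-2}=\dim\mathfrak g_1+2\dim\mathfrak g_2 .
\end{equation}

\emph{Two tests.} Let $Z\in F_Q$. By \eqref{eq:Hscale}, $(s,0,0,Z)\in U$ if and only if $\operatorname{Re}s>0$. Next, if $\alpha\ne0$ and $\xi=Q(\alpha,0)$, then $H((\alpha,0),Z)\ge\epsilon Q(\alpha,0)-\epsilon^2q_Z(\xi)>0$ for small $\epsilon>0$, by Lemma~\ref{lem:nondeg}. So if $(1,\lambda\alpha,0,Z)\in U$ for all $\lambda\in\mathbb R$, then $\alpha=0$ by \eqref{eq:Hscale}. We use this in the following form. Let $\psi=(\alpha_1,\mu_1)\in M^*$.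
\begin{equation}\label{eq:test}
\text{If }(1,\lambda(\alpha_1+\mu_1Z),0,Z)\in U\text{ for all }\lambda\in\mathbb R\text{ and }Z\in F_Q,\text{ then }\psi=0.
\end{equation}
Indeed $\alpha_1+\mu_1Z=0$ for all $Z$ in a neighborhood of $0$, so $\alpha_1=0$, and $\mu_1=0$ because $V'\ne0$. Recall that the plane $(s,0,0,Z)$ is spanned by $v_0+w_0s$ and the vectors $v'+Zv'$.

\emph{Degree $2$.} An element sends $v_0$ to $w_0\kappa$ and generates the translations $s\mapsto s+\lambda\kappa$. These preserve $U$ for all $\lambda\in\mathbb R$ if and only if $\operatorname{Re}\kappa=0$. So $\dim\mathfrak g_2=d-1$.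

\emph{Degree $1$.} An element has the form $v_0\mapsto y$, $y'\mapsto w_0\psi(y')$, $w_0\mapsto0$. Subtracting $N_y$, we may assume $y=0$. Then the element $P$ has $P^2=0$, and $1+\lambda P$ fixes $v_0+w_0$ and sends $v'+Zv'$ to $v'+Zv'+w_0\lambda(\alpha_1+\mu_1Z)v'$. So it maps $(1,0,0,Z)$ to $(1,\lambda(\alpha_1+\mu_1Z),0,Z)$, and $\psi=0$ by \eqref{eq:test}. Hence $\mathfrak g_1=\{N_y:y\in M\}$, of dimension $d(n-2)$.

\emph{Degree $-2$.} An element is $S_\kappa:w_0\mapsto v_0\kappa$, zero on $v_0\mathbb K\oplus M$. The map $1+\lambda S_\kappa$ sends $v_0+w_0$ to $v_0(1+\lambda\kappa)+w_0$ and fixes $M$. The image of $(1,0,0,0)$ lies in $U$, so it is $(s,0,0,0)$ with $s^{-1}=1+\lambda\kappa$ and $\operatorname{Re}s>0$, equivalently $\operatorname{Re}s^{-1}>0$. This holds for all $\lambda\in\mathbb R$ only if $\operatorname{Re}\kappa=0$. So $\dim\mathfrak g_{-2}\le d-1$.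

\emph{Degree $-1$.} An element has the form $w_0\mapsto y$, $y'\mapsto v_0\psi(y')$, $v_0\mapsto0$. Suppose $y=0$, and let $\rho=\alpha_1+\mu_1Z$. The one-parameter group fixes $v_0+w_0$ and sends $v'+Zv'$ to $v'+Zv'+v_0\lambda\rho(v')$. Subtracting $(v_0+w_0)\lambda\rho(v')$, we see that $(1,0,0,Z)$ goes to $(1,-\lambda\rho,0,Z)$, so $\psi=0$ by \eqref{eq:test}. Hence an element of $\mathfrak g_{-1}$ is determined by $y$, and $\dim\mathfrak g_{-1}\le d(n-2)$.

By \eqref{eq:trace}, both inequalities are equalities. So $S_\kappa\in\mathfrak g$ for all $\kappa\in\operatorname{Im}\mathbb K$, and for each $y\in M$ there is a unique $\psi_y\in M^*$, real-linear in $y$, such that $(w_0\mapsto y,\ y'\mapsto v_0\psi_y(y'),\ v_0\mapsto0)$ lies in $\mathfrak g_{-1}$. On $w_0$, $y'$, $v_0$ the map $N_yS_\kappa$ takes the values $y\kappa$, $0$, $0$, and $S_\kappa N_y$ takes the values $0$, $v_0\kappa\theta_y(y')$, $0$. So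
\begin{equation}\label{eq:bracket}
[N_y,S_\kappa]:\ w_0\mapsto y\kappa,\quad y'\mapsto-v_0\kappa\theta_y(y'),\quad v_0\mapsto0,\qquad\text{hence}\qquad\psi_{y\kappa}=-\kappa\theta_y\quad(\kappa\in\operatorname{Im}\mathbb K).
\end{equation}

\emph{The case $\mathbb K=\mathbb H$.} Let $\kappa$ be a unit imaginary quaternion, so $\kappa^2=-1$. Replacing $y$ by $-y\kappa$ in \eqref{eq:bracket} gives $\psi_y=\kappa\theta_{y\kappa}$, that is, $\theta_{y\kappa}=-\kappa\psi_y$. If $\kappa'$ is another unit imaginary quaternion, then $\theta_{y\kappa'\kappa}=-\kappa\psi_{y\kappa'}=\kappa\kappa'\theta_y$. Taking $(\kappa',\kappa)=(i,j),(j,k),(k,i)$ gives $\theta_{yk}=ji\,\theta_y=-k\theta_y$, $\theta_{yi}=kj\,\theta_y=-i\theta_y$ and $\theta_{yj}=ik\,\theta_y=-j\theta_y$. By real linearity, $\theta_{y\kappa}=\bar\kappa\theta_y$ for all $\kappa\in\mathbb H$.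

\emph{The case $\mathbb K=\mathbb C$.} With a single imaginary unit, \eqref{eq:bracket} only computes $\psi$ in terms of $\theta$, so we bracket back up to degree $1$, where all elements are known. Fix $y$ and let $c=\theta_y(y)$, $N=N_y$, $P_1=[N,S_i]$, $P_2=[N,P_1]$. On $w_0$, $y'$, $v_0$ the map $NP_1$ takes the values $icw_0$, $-i\theta_y(y')y$, $0$, and $P_1N$ takes the values $0$, $i\theta_y(y')y$, $-icv_0$. So
\[
P_2:\ w_0\mapsto icw_0,\qquad y'\mapsto-2i\theta_y(y')y,\qquad v_0\mapsto icv_0 .
\]
The bracket $[P_2,N]\in\mathfrak g_1$ sends $v_0$ to $-2icy-icy=-3icy$ and $y'$ to $(ic+2ic)\theta_y(y')w_0$. Since $\mathfrak g_1=\{N_y\}$, we get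
\begin{equation}\label{eq:complex}
\theta_{-3icy}=3ic\,\theta_y .
\end{equation}
Write $\theta=\theta^-+\theta^+$ with $\theta^-$ conjugate-linear and $\theta^+$ linear in the first variable; both are linear in the second. Then $\omega(e^{i\varphi}y,e^{i\varphi}y')=\operatorname{Re}\theta^-(y,y')+\operatorname{Re}(e^{2i\varphi}\theta^+(y,y'))$ is symmetric in $(y,y')$ for every $\varphi$. Hence $\operatorname{Re}\theta^-$ and $\theta^+$ are symmetric, and $\theta^-$ is Hermitian by the general fact. Put $c_-=\theta^-(y,y)\in\mathbb R$ and $c_+=\theta^+(y,y)$, so $c=c_-+c_+$. Evaluating \eqref{eq:complex} at $y$ gives $3i\bar c\,c_--3ic\,c_+=3ic(c_-+c_+)$, that is,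
\[
(\overline{c_+}-c_+)\,c_-=2(c_-+c_+)\,c_+ .
\]
If $c_+\ne0$ for some $y$, replace $y$ by $e^{i\varphi}y$, which multiplies $c_+$ by $e^{2i\varphi}$, so that $c_+=i\epsilon$ with $\epsilon>0$. Then $-2i\epsilon c_-=2i\epsilon(c_-+i\epsilon)$, so $i\epsilon=-2c_-\in\mathbb R$, a contradiction. So $\theta^+(y,y)=0$ for all $y$, and $\theta^+=0$ by polarization.
\end{proof}

\section{Identification of $U$}\label{sec:identify}

A nondegenerate Hermitian form over $\mathbb K$ has an orthogonal basis on which it takes the values $\pm1$. The numbers of signs are determined by the form, since multiplied by $d$ they give the signature of its real part, and two forms with the same numbers are equivalent under $\mathrm{GL}$. By Lemma~\ref{lem:omega} and Proposition~\ref{prop:hermitian}, $\theta$ has $q-1$ positive and $p-1$ negative squares over $\mathbb K$, and $\theta(y,y)=\omega(y,y)$. For $z=v_0\lambda+y_z+w_0\kappa$ and $z'=v_0\lambda'+y_{z'}+w_0\kappa'$ define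
\[
\beta(z,z')=\theta(y_z,y_{z'})-\bar\lambda\kappa'-\bar\kappa\lambda' .
\]
The plane spanned by $v_0,w_0$ contributes one square of each sign, so $\beta$ is a Hermitian form with $q$ positive and $p$ negative squares. Let $\mathcal D$ be the set of $p$-planes on which $\beta$ is negative definite. We show $U=\mathcal D$ by using the maps $\tau_e$ to reduce to points $(s,0,0,Z)$.

\begin{lemma}\label{lem:isometry}
Each $\tau_e$ preserves $\beta$, hence $\mathcal D$. If $Z\in F_Q$, every point $(s,\alpha,u,Z)$ equals $\tau_e(s',0,0,Z)$ for some $e\in E$ and $s'\in\mathbb K$.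
\end{lemma}

\begin{proof}
We have $N_yz=y\lambda+w_0\theta(y,y_z)$, so
\[
\beta(N_yz,z')+\beta(z,N_yz')=\big[\bar\lambda\,\theta(y,y_{z'})-\overline{\theta(y,y_z)}\lambda'\big]+\big[\theta(y_z,y)\lambda'-\bar\lambda\,\theta(y,y_{z'})\big]=0,
\]
and the exponential of a skew map is an isometry. By Lemma~\ref{lem:tau}, the second claim follows if the real-linear map $E\to E$, $e\mapsto(\alpha_0+\mu Z,u_0+Zm)$, is surjective. If $\alpha_0=-\mu Z$ and $u_0=-Zm$, then \eqref{eq:Qe} gives $Q^*(m,\mu)=-2\operatorname{Re}(\mu Zm)$, that is, $q_Z(m,\mu)=0$. So $(m,\mu)=0$ and $e=0$. The map is injective, hence surjective.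
\end{proof}

\begin{lemma}\label{lem:graph}
$Z\in F_Q$ if and only if $\theta$ is negative definite on $\Gamma_Z=\{v'+Zv':v'\in V'\}\subset M$.
\end{lemma}

\begin{proof}
Let $e=(\alpha_0,u_0)$ and $Qe=(m,\mu)$. Then $y_e=-m+u_0$ lies in $\Gamma_Z$ if and only if $u_0=-Zm$, and in this case \eqref{eq:Qe} gives
\begin{equation}\label{eq:graph}
\theta(y_e,y_e)=\operatorname{Re}(-\alpha_0m+\mu u_0)=-Q(e)+2\operatorname{Re}(\mu u_0)=-2q_Z(m,\mu).
\end{equation}
Let $Z\in F_Q$. A nonzero element of $\Gamma_Z$ is $y_e$ for some $e$ with $m\ne0$, and \eqref{eq:graph} is negative.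

Conversely, let $\theta$ be negative definite on $\Gamma_Z$, and suppose $q_Z(m,\mu)\le0$ for some $(m,\mu)\in I\setminus\{0\}$. Then $m\ne0$, because $q_Z(0,\mu)=\frac12Q^*(0,\mu)$. To apply \eqref{eq:graph} we must arrange $u_0=-Zm$, and we do this by minimizing over $\mu$. Let $I_0=\{\mu_1\in W'^*:(0,\mu_1)\in I\}$. The function $\mu_1\mapsto q_Z(m,\mu+\mu_1)$ on $I_0$ is a polynomial of degree at most two with positive definite leading part $\frac12Q^*(0,\mu_1)$, so it has a minimum. Replace $\mu$ so that the minimum is at $\mu_1=0$; then still $q_Z(m,\mu)\le0$. Choose $e$ with $Qe=(m,\mu)$. The derivative at $0$ is $\mu_1\mapsto Q^*((0,\mu_1),Qe)+\operatorname{Re}(\mu_1Zm)=\operatorname{Re}(\mu_1(u_0+Zm))$, and it vanishes on $I_0$. Since $I$ is the annihilator of $\ker Q$, the space $I_0$ is the annihilator, for the pairing $\operatorname{Re}(\mu_1u)$, of the projection of $\ker Q$ to $W'$. So $u_0+Zm$ lies in this projection. Subtracting from $e$ a suitable element of $\ker Q$, which does not change $(m,\mu)$, we obtain $u_0=-Zm$. Then $0\neq y_e\in\Gamma_Z$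 and $\theta(y_e,y_e)\ge0$ by \eqref{eq:graph}, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X\in\mathcal D$. For $z=w'+w_0\kappa\in W$ we have $\beta(z,z)=\omega(w',w')\ge0$ by Lemma~\ref{lem:omega}, so $X\cap W=0$ and $X=(s,\alpha,u,Z)$ lies in the chart. For $0\neq v'\in V'$ the vector $v'+Zv'+w_0\alpha(v')$ lies in $X$, and $\beta$ takes on it the value $\theta(v'+Zv',v'+Zv')$. So $Z\in F_Q$ by Lemma~\ref{lem:graph}. Thus all points of $\mathcal D$ and, by \eqref{eq:U}, all points of $U$ lie in the chart and have $Z\in F_Q$. The maps $\tau_e$ preserve both sets, so by Lemma~\ref{lem:isometry} it suffices to compare them at points $(s,0,0,Z)$ with $Z\in F_Q$. Such a point lies in $U$ if and only if $\operatorname{Re}s>H(0,Z)=0$. As a $p$-plane it is the $\beta$-orthogonal sum of $\Gamma_Z$, on which $\beta$ is negative definite by Lemma~\ref{lem:graph}, and the line spanned by $v_0+w_0s$, on which $\beta(v_0+w_0s,v_0+w_0s)=-2\operatorname{Re}s$. So it lies in $\mathcal D$ if and only if $\operatorname{Re}s>0$. Hence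 $U=\mathcal D$.

The Hermitian form $\beta_0$ with $\beta_0(z,z)=|w|^2-|v|^2$ for $z=v+w$ also has $q$ positive and $p$ negative squares, so it is equivalent to $\beta$. A $p$-plane on which $\beta_0$ is negative definite meets $W$ trivially, so it is the graph of a map $X$ with $|Xv|<|v|$ for $v\ne0$, and these maps are the points of $\mathbf B_{p,q}$. Therefore $\Omega=\Psi^{-1}\mathcal D$ is a projective image of $\mathbf B_{p,q}$.
\end{proof}

\section{Divisible domains and the automorphisms of the matrix ball}\label{sec:B}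

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\Omega$ be a convex divisible domain with group $\Gamma$. The images of the relatively compact open subsets of $\Omega$ cover the compact space $\Gamma\backslash\Omega$, so finitely many of them do, and there is a compact set $K_0\subset\Omega$ with $\Gamma K_0=\Omega$. By Lemma~\ref{lem:unimodular}, $\mathrm{Aut}(\Omega)$ is unimodular; this is the only use of the discreteness of $\Gamma$. Theorem~\ref{thm:A} gives $\Omega=g\,\mathbf B_{p,q}$, so it remains to determine $\mathrm{Aut}(\mathbf B_{p,q})$.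

Isometries of $\beta_0$ preserve $\mathbf B_{p,q}$. Conversely, let $g\in\mathrm{GL}_n(\mathbb K)$ preserve $\mathbf B_{p,q}$, and consider the real quadratic forms $f(z)=\beta_0(z,z)$ and $f_1(z)=\beta_0(gz,gz)$. A vector $z$ has $f(z)<0$ if and only if it is a nonzero vector of some $p$-plane in $\mathbf B_{p,q}$: if $f(z)<0$, the form $\beta_0$ has $p-1$ negative squares on the orthogonal complement of $z$, so $z$ lies in a negative definite $p$-plane. Hence $f$ and $f_1$ are negative on the same set. Let $f(z_-)<0<f(z_+)$. The polynomial $t\mapsto f(z_-+tz_+)$ has degree two and positive leading coefficient and is negative at $0$, so it is negative exactly on a bounded open interval. The polynomial $t\mapsto f_1(z_-+tz_+)$ has degree at most two and is negative on exactly the same interval, so it has degree two, positive leading coefficient, and the same two roots. The two polynomials are proportional, and comparing constant and leading coefficients gives $f_1(z_+)/f(z_+)=f_1(z_-)/f(z_-)$. Fixing $z_-$, we get $f_1=cf$ with $c>0$ on the open set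 $\{f>0\}$, hence everywhere. Multiplying $g$ by the real scalar $c^{-1/2}$ we may assume $c=1$. Polarization gives $\operatorname{Re}\beta_0(gz,gz')=\operatorname{Re}\beta_0(z,z')$, and replacing $z'$ by $z'\lambda$ with $\lambda\in\mathbb K$ shows that $g$ is an isometry of $\beta_0$.

Thus $\mathrm{Aut}(\mathbf B_{p,q})$ is $\mathrm{PO}(p,q)$, $\mathrm{PU}(p,q)$ or $\mathrm{PSp}(p,q)$. Its Lie algebra is $\mathfrak{so}(p,q)$, $\mathfrak{su}(p,q)$ or $\mathfrak{sp}(p,q)$, which is semisimple since $p,q\ge2$. The action is transitive: for $X\in\mathbf B_{p,q}$, the form $\beta_0$ is negative definite on $X$ and positive definite on the orthogonal complement $X^\perp$, and the linear map sending orthonormal bases of $V$ and $W$ to orthonormal bases of $X$ and $X^\perp$ is an isometry of $\beta_0$ that takes $V$ to $X$. Since $\mathrm{Aut}(\Omega)$ is conjugate to $\mathrm{Aut}(\mathbf B_{p,q})$, the domain $\Omega$ is a bounded symmetric domain.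
\end{proof}

\begin{thebibliography}{1}

\bibitem{vLZ}
Wouter van Limbeek and Andrew Zimmer,
\emph{Rigidity of convex divisible domains in flag manifolds},
arXiv:1510.04118 (2015).

\end{thebibliography}
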